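
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Values of a Mahler function and of all its derivatives:\\ a uniform exceptional set}


\begin{abstract}
Let $f$ be an irrational Mahler function and let $\mathcal K$ be a compact subset of the open unit disc. For each $r\ge 1$ it is known that, for all but finitely many algebraic $\alpha\in\mathcal K$, the numbers $f(\alpha),f'(\alpha),\dots,f^{(r)}(\alpha)$ are defined and algebraically independent over $\overline{\mathbb Q}$. We prove that one finite exceptional set serves all $r$ simultaneously, which answers a question of Adamczewski, Dreyfus and Hardouin. In the disc $|z|\le\rho$ this set has $O(1/(1-\rho))$ elements, and the order $1/(1-\rho)$ cannot be improved in general. The same method treats several differentially independent Mahler functions. The proof applies Nishioka's theorem to all the derivatives of a Mahler system and controls, by an argument on primes of height one,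 a single denominator through which all derivatives can be expressed.
\end{abstract}

\section{The question and the results}

Let $\overline{\mathbb Q}$ be the field of algebraic numbers, $F=\overline{\mathbb Q}(z)$, and $\mathbb D$ the open unit disc. Let $p\ge2$ be an integer. A power series $f\in\overline{\mathbb Q}[[z]]$ is a \emph{$p$-Mahler function} if there are polynomials $a_0,\dots,a_n\in\overline{\mathbb Q}[z]$, not all zero, with
\begin{equation}\label{eq:mahler}
a_0(z)f(z)+a_1(z)f(z^p)+\cdots+a_n(z)f(z^{p^n})=0 ,
\end{equation}
and a \emph{Mahler function} is a function that is $p$-Mahler for some $p\ge 2$. An irrational Mahler function is meromorphic on $\mathbb D$, with the unit circle as a natural boundary.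

For an irrational Mahler function $f$, a compact set $\mathcal K\subset\mathbb D$ and an integer $r\ge1$, let $E_r(f,\mathcal K)$ be the set of algebraic numbers $\alpha\in\mathcal K$ such that either $\alpha$ is a pole of $f$, or $f(\alpha),f'(\alpha),\dots,f^{(r)}(\alpha)$ are algebraically dependent over $\overline{\mathbb Q}$. Adamczewski, Dreyfus and Hardouin \cite{ADH} proved that $E_r(f,\mathcal K)$ is always finite.

The restriction to compact sets is needed. The function
\begin{equation}\label{eq:u}
u(z)=\prod_{n=0}^{\infty}\bigl(1-3z^{2^n}\bigr),\qquad u(z)=(1-3z)\,u(z^2),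
\end{equation}
is $2$-Mahler and vanishes at every $\alpha$ with $\alpha^{2^k}=1/3$ for some $k\ge0$. It is irrational because it has infinitely many zeros and $u(0)=1$. Its exceptional points accumulate at the unit circle already for $r=1$.

The sets $E_r(f,\mathcal K)$ increase with $r$. The question posed in \cite{ADH} is whether, for fixed $\mathcal K$, the exceptional set remains finite when $r\to\infty$: is
\[
\bigcup_{r\ge1}E_r(f,\mathcal K)
\]
always finite? Finiteness for each $r$ does not decide this. A priori, each new derivative could bring a new algebraic coincidence, say a new algebraic zero $\alpha_r$ of $f^{(r)}$. On the other hand, all the derivatives are governed by the single equation \eqref{eq:mahler}, and differentiating a linear Mahler system creates no new singularities away from $0$. This suggests a positive answer, and the answer is positive.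

\begin{theorem}\label{thm:one}
Let $f$ be an irrational $p$-Mahler function. There are a nonzero polynomial $q\in\overline{\mathbb Q}[z]$ and a finite set $Z$ such that, for every algebraic $\alpha$ with $0<|\alpha|<1$, $\alpha\notin Z$, and $q(\alpha^{p^k})\ne0$ for all $k\ge0$, the function $f$ is analytic at $\alpha$ and all the numbers $f(\alpha),f'(\alpha),f''(\alpha),\dots$ are algebraically independent over $\overline{\mathbb Q}$. Consequently:
\begin{enumerate}
\item[(a)] For every compact $\mathcal K\subset\mathbb D$ the set $\bigcup_{r\ge1}E_r(f,\mathcal K)$ is finite. In particular $E_r(f,\mathcal K)$ does not depend on $r$ for $r$ large.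
\item[(b)] $\#\bigcup_{r\ge1}E_r(f,\{|z|\le\rho\})=O\bigl(1/(1-\rho)\bigr)$ as $\rho\to1^-$, and this order of growth is best possible in general.
\end{enumerate}
\end{theorem}

So, on the whole disc, the exceptional points lie in a finite set together with the $p^k$-th roots, $k\ge0$, of finitely many fixed algebraic numbers.

Functions $f_1,\dots,f_m$ are called \emph{differentially independent} over $F$ if all the $f_i^{(j)}$ $(1\le i\le m,\ j\ge0)$ are algebraically independent over $F$. Theorem~\ref{thm:one} follows from a statement about several functions.

\begin{theorem}\label{thm:several}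
Let $f_1,\dots,f_m$ be $p$-Mahler functions, for the same $p$, differentially independent over $F$. There are a nonzero polynomial $q\in\overline{\mathbb Q}[z]$ and a finite set $Z$ such that, for every algebraic $\alpha$ with $0<|\alpha|<1$, $\alpha\notin Z$, and $q(\alpha^{p^k})\ne0$ for all $k\ge0$, the $f_i$ are analytic at $\alpha$ and the numbers $f_i^{(j)}(\alpha)$ $(1\le i\le m,\ j\ge0)$ are algebraically independent over $\overline{\mathbb Q}$.

Conversely, if irrational $p$-Mahler functions $f_1,\dots,f_m$ are not differentially independent over $F$, then for some $r$ the numbers $f_i^{(j)}(\alpha)$ $(i\le m,\ j\le r)$ are algebraically dependent over $\overline{\mathbb Q}$ for all but finitely many algebraic $\alpha\in\mathbb D$ at which the $f_i$ are all analytic.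
\end{theorem}

Section~\ref{sec:tools} recalls the tools and proves the converse. Section~\ref{sec:examples} works out two examples by hand, the second of which shows the mechanism of the proof and the role of $Z$; it ends with a plan of the general proof. Sections~\ref{sec:system}--\ref{sec:proof} prove Theorem~\ref{thm:several}, and Section~\ref{sec:count} deduces Theorem~\ref{thm:one}.

\section{Tools}\label{sec:tools}

All functions below are elements of the field $\mathcal M$ of meromorphic functions on $\mathbb D$, which contains $F$. We write $\partial=d/dz$.

\begin{fact}[Adamczewski--Dreyfus--Hardouin \cite{ADH}]\label{fact:adh}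
If $f$ is an irrational Mahler function, then $E_r(f,\mathcal K)$ is finite for every $r\ge1$ and every compact $\mathcal K\subset\mathbb D$.
\end{fact}

\begin{fact}[Nishioka's theorem {\cite{Nishioka90}, \cite[Ch.~4]{Nishioka96}}]\label{fact:nishioka}
Let $L$ be a number field, and let $g_1,\dots,g_M\in L[[z]]$ converge in $|z|<\rho_0\le1$ and satisfy
\[
(g_1(z),\dots,g_M(z))^T=A(z)\,(g_1(z^p),\dots,g_M(z^p))^T,\qquad A\in GL_M(L(z)).
\]
Let $\beta$ be algebraic, $0<|\beta|<\rho_0$, such that no $\beta^{p^k}$ $(k\ge0)$ is a pole of $A$ or of $A^{-1}$. Then
\[
\operatorname{trdeg}_{\overline{\mathbb Q}}\overline{\mathbb Q}(g_1(\beta),\dots,g_M(\beta))=\operatorname{trdeg}_FF(g_1,\dots,g_M).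
\]
\end{fact}

The theorem says that the values carry the same amount of transcendence as the functions. When the $g_i$ are algebraically dependent, it does not say which of the values carry it. This is the source of the difficulties below.

We also use the following facts of commutative algebra. Let $S$ be a finitely generated domain over a field. Then $S$ is Noetherian, $\dim S$ is the transcendence degree of its fraction field over the base field, and $\operatorname{ht}\mathfrak p+\dim S/\mathfrak p=\dim S$ for every prime $\mathfrak p$. There are finitely many primes minimal over a given ideal, and by Krull's principal ideal theorem a prime minimal over $(a)$, with $a\ne0$ a nonunit, has height one. Since $(0)$ is prime, a nonzero prime contained in a prime of height one is equal to it.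

\begin{proof}[Proof of the converse in Theorem~\ref{thm:several}]
Clearing denominators in an algebraic relation over $F$ gives an $r$ and a nonzero polynomial $P$ over $\overline{\mathbb Q}$ with $P\bigl(z,(f_i^{(j)})_{i\le m,\,j\le r}\bigr)=0$ in $\mathcal M$. Regard $P$ as a polynomial in the last variables with coefficients in $\overline{\mathbb Q}[z]$. These coefficients are not all zero, so they vanish simultaneously at only finitely many $\alpha$. For every other algebraic $\alpha\in\mathbb D$ at which the $f_i$ are analytic, $P(\alpha,\cdot)$ is a nonzero polynomial over $\overline{\mathbb Q}$ that vanishes at the numbers $f_i^{(j)}(\alpha)$.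
\end{proof}

\begin{corollary}\label{cor:hyper}
An irrational Mahler function $f$ is differentially independent over $F$; that is, $f,f',f'',\dots$ are algebraically independent over $F$.
\end{corollary}

\begin{proof}
Otherwise the converse just proved, with $m=1$, gives some $r$, which we may take $\ge1$, such that all but finitely many algebraic $\alpha$ with $|\alpha|\le1/2$ lie in $E_r(f,\{|z|\le1/2\})$: each of them is a pole or a point of dependence. This set would be infinite, against Fact~\ref{fact:adh}.
\end{proof}

Corollary~\ref{cor:hyper} is itself a theorem of Adamczewski, Dreyfus and Hardouin \cite{ADHJ}.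

\section{Two examples}\label{sec:examples}

By the \emph{singularities} of a system with matrix $A$ we mean the poles of $A$ and of $A^{-1}$.

\subsection{No algebraic relation in the system}
Take $u$ as in \eqref{eq:u}. Differentiating $u(z)=(1-3z)u(z^2)$ repeatedly gives, for each $N$, a lower triangular system expressing $u(z),\dots,u^{(N)}(z)$ through $u(z^2),\dots,u^{(N)}(z^2)$. Its entries are polynomials, and its diagonal entries are $(1-3z)(2z)^j$, $0\le j\le N$. So its determinant vanishes at most at $0$ and $1/3$, \emph{whatever $N$ is}. Let $\alpha$ be algebraic, $0<|\alpha|<1$, with $\alpha^{2^k}\ne1/3$ for all $k\ge0$. Nishioka's theorem and Corollary~\ref{cor:hyper} give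
\[
\operatorname{trdeg}_{\overline{\mathbb Q}}\overline{\mathbb Q}(u(\alpha),\dots,u^{(N)}(\alpha))=\operatorname{trdeg}_FF(u,\dots,u^{(N)})=N+1
\]
for every $N$, so the numbers $u(\alpha),u'(\alpha),\dots$ are algebraically independent. At the remaining points either $\alpha=0$ and $u(\alpha)=1$, or $u(\alpha)=0$. Hence
\[
\bigcup_{r\ge1}E_r(u,\mathcal K)=\mathcal K\cap\bigl(\{0\}\cup\{\alpha:\alpha^{2^k}=1/3\text{ for some }k\ge0\}\bigr).
\]

\subsection{One relation, and where it degenerates}\label{subsec:ex2}
Let $f=1+u$. Its exceptional points are those of $u$; we look at how the general method finds them. From $f(z)=(1-3z)f(z^2)+3z$, eliminating the inhomogeneous term (multiply by $z$ and use the same equation at $z^2$), we get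
\[
z\,f(z)-(1+z-3z^2)\,f(z^2)+(1-3z^2)\,f(z^4)=0 .
\]
No relation $b_0(z)f(z)+b_1(z)f(z^2)=0$ with polynomials not both zero exists. Indeed, inserting $f(z)=(1-3z)f(z^2)+3z$ gives $(b_0(1-3z)+b_1)f(z^2)=-3zb_0$. Since $f$ is irrational, so is $f(z^2)$, which forces $b_0=b_1=0$. So the order is two, and with $y(z)=f(z^2)$ the system is
\[
\begin{pmatrix} f(z)\\ y(z)\end{pmatrix}=A(z)\begin{pmatrix} f(z^2)\\ y(z^2)\end{pmatrix},\qquad
A=\begin{pmatrix}\frac{1+z-3z^2}{z}&-\frac{1-3z^2}{z}\\[2pt] 1&0\end{pmatrix},\qquad \det A=\frac{1-3z^2}{z}.
\]
Again the systems for $f,y,\dots,f^{(N)},y^{(N)}$ have singularities at most at $0$ and at the roots of $1-3z^2$. But now the functions are related: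
\begin{equation}\label{eq:ex2}
(1-3z)\,y=f-3z ,
\end{equation}
so $F(f,y,\dots,f^{(N)},y^{(N)})=F(f,\dots,f^{(N)})$, which has transcendence degree $N+1$ over $F$ by Corollary~\ref{cor:hyper}. Let $\alpha$ be algebraic, $0<|\alpha|<1$, with $1-3\alpha^{2^{k+1}}\ne0$ for all $k\ge0$. Nishioka's theorem says that the $2N+2$ numbers $f^{(j)}(\alpha),y^{(j)}(\alpha)$ $(j\le N)$ generate a field of transcendence degree $N+1$ over $\overline{\mathbb Q}$. Differentiating \eqref{eq:ex2} $j$ times (for $j\ge1$) and setting $z=\alpha$,
\begin{equation}\label{eq:ex2j}
(1-3\alpha)\,y^{(j)}(\alpha)=3j\,y^{(j-1)}(\alpha)+f^{(j)}(\alpha)-3\varepsilon_j,\qquad \varepsilon_1=1,\ \varepsilon_j=0\ (j\ge2).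
\end{equation}

If $\alpha\ne1/3$, then \eqref{eq:ex2} and \eqref{eq:ex2j} show by induction that every $y^{(j)}(\alpha)$ lies in $\overline{\mathbb Q}(f(\alpha),\dots,f^{(j)}(\alpha))$. So the $N+1$ numbers $f(\alpha),\dots,f^{(N)}(\alpha)$ generate a field of transcendence degree $N+1$, and they are algebraically independent. \emph{Division by the single number $1-3\alpha$ serves all $j$ at once.}

If $\alpha=1/3$, Nishioka's theorem still applies, since $1-3\cdot3^{-2^{k+1}}\ne0$ for $k\ge0$. However, \eqref{eq:ex2} now says that $f(1/3)=1$, and by \eqref{eq:ex2j} the transcendence degree is carried by $y(1/3),\dots,y^{(N)}(1/3)$. The amount of transcendence is right, but the wrong functions carry it. So $1/3$ is an exceptional point that the singularities of the system do not detect; the set $Z$ is there to catch such points.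

\subsection{What the general proof must add}\label{subsec:plan}
In general the system for $f$ contains further functions $y$. We keep a maximal differentially independent family $x$ containing $f$. Each remaining $y$ satisfies an algebraic differential equation over $x$. To express its higher derivatives by differentiation, one divides only by powers of one fixed function $h$, which is built from the derivatives of finitely many minimal polynomials and plays the role of $1-3z$. Two difficulties remain.

First, $h$ is now a polynomial in $z$, the functions, and their derivatives, and $Z$ is the set of its zeros at algebraic points away from the singularities. We must show that $Z$ is finite.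

Second, the count of the example breaks down. The equation for $y$ may involve $x$ up to some order $s>0$, so $y^{(j)}$ involves $x$ up to order about $j+s$. Suppose, for example, that the functions in the system were $u_1,u_2$ and $zu_1'$ with $u_1,u_2$ differentially independent. The derivatives up to order $N$ then have transcendence degree $2N+3$ over $F$. They are expressed through the $2N+4$ functions $u_1^{(j)},u_2^{(j)}$, $j\le N+1$, and a transcendence degree of at least $2N+3$ does not make $2N+4$ numbers independent. In general such a count falls short by a bounded amount, which need not be zero.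

Both difficulties disappear if Nishioka's theorem is read geometrically. The functions in the system and their derivatives up to order $N$ generate a ring $R_N$ over $\overline{\mathbb Q}[z]$, and the theorem says that the kernel of evaluation at $\alpha$ on $R_N$ is a prime of height one: the point of values is generic in a component of the fiber $z=\alpha$. A fixed nonzero element of a fixed $R_N$ lies in only finitely many primes of height one, which settles the first difficulty. A nonzero prime contained in such a kernel must be the whole kernel, which settles the second.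

\section{The Mahler system and its derivatives}\label{sec:system}

From now on $f_1,\dots,f_m$ are $p$-Mahler functions, differentially independent over $F$. They are irrational, since an element of $F$ is algebraic over $F$, and hence meromorphic on $\mathbb D$.

\begin{lemma}\label{lem:scalar}
Let $f$ be an irrational $p$-Mahler function, and let \eqref{eq:mahler} be a nontrivial relation of minimal order $n$. Then $n\ge1$, $a_n\ne0$ and $a_0\ne0$, and the coefficients of $f$ lie in a number field.
\end{lemma}

\begin{proof}
As $f\ne0$, a relation $a_0f=0$ is trivial, so $n\ge1$; and $a_n\ne0$ by minimality. Suppose $a_0=0$. Write $a_l(z)=\sum_{t=0}^{p-1}z^ta_{l,t}(z^p)$. For $l\ge1$ the series $f(z^{p^l})$ involves only powers of $z^p$, so separating exponents modulo $p$ in \eqref{eq:mahler} gives $\sum_{l\ge1}a_{l,t}(z^p)f(z^{p^l})=0$ for each $t$, that is,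
\[
\sum_{l=1}^{n}a_{l,t}(z)\,f(z^{p^{l-1}})=0\qquad(0\le t<p).
\]
For some $t$ this relation is nontrivial, and its order is at most $n-1$, a contradiction.

Let $f=\sum c_\mu z^\mu$ and $v=\operatorname{ord}_0a_0$. Let $\mu>v/(p-1)$ and compare coefficients of $z^{v+\mu}$ in \eqref{eq:mahler}. The term $a_0f$ contributes a nonzero multiple of $c_\mu$ plus a combination of earlier coefficients. A term $a_l(z)f(z^{p^l})$ with $l\ge1$ involves only $c_j$ with $j\le(v+\mu)/p<\mu$. Hence $c_\mu$ lies in the field generated by the coefficients of the $a_l$ and the earlier $c_j$. By induction all $c_\mu$ lie in the field generated by the finitely many coefficients of the $a_l$ and the finitely many $c_j$ with $j\le v/(p-1)$. This is a number field, because all these numbers are algebraic.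
\end{proof}

For each $i$ fix a relation $\sum_{l=0}^{n_i}a_{i,l}(z)f_i(z^{p^l})=0$ of minimal order $n_i$. Let $Y=(y_1,\dots,y_\nu)^T$ be the vector of all functions $f_i(z^{p^l})$ with $1\le i\le m$ and $0\le l<n_i$; each $f_i$ occurs among its coordinates. Then
\begin{equation}\label{eq:system}
Y(z)=A(z)\,Y(z^p),
\end{equation}
where $A$ is block diagonal. The $i$-th block has first row $-(a_{i,1},\dots,a_{i,n_i})/a_{i,0}$. Its other rows express that, for $1\le l<n_i$, the coordinate $f_i(z^{p^l})$ is the coordinate $f_i(z^{p^{l-1}})$ taken at $z^p$. So the block has poles only at zeros of $a_{i,0}$, and its determinant is $\pm a_{i,n_i}/a_{i,0}\ne0$. Put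
\[
q=\prod_{i=1}^m a_{i,0}\,a_{i,n_i} ,
\]
and call an algebraic number $\alpha$ with $0<|\alpha|<1$ \emph{regular} if $q(\alpha^{p^k})\ne0$ for all $k\ge0$. For regular $\alpha$, no $\alpha^{p^k}$ is a pole of $A$ or $A^{-1}$.

Now differentiate. Writing $Y^{(i)}(z^p)$ for the $i$-th derivative of $Y$ taken at $z^p$, we get
\[
Y^{(j)}(z)=\sum_{i=0}^{j}A_{j,i}(z)\,Y^{(i)}(z^p),
\]
where $A_{0,0}=A$ and, with $A_{j,i}=0$ unless $0\le i\le j$,
\[
A_{j+1,i}=A_{j,i}'+pz^{p-1}A_{j,i-1},\qquad\text{so that } A_{j,j}=(pz^{p-1})^jA .
\]
Hence $Y_N=(Y,Y',\dots,Y^{(N)})$, a vector of length $\nu(N+1)$, satisfies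
\begin{equation}\label{eq:jets}
Y_N(z)=A_N(z)\,Y_N(z^p),\qquad \det A_N=(pz^{p-1})^{\nu N(N+1)/2}(\det A)^{N+1},
\end{equation}
where $A_N$ is block lower triangular with poles only at poles of $A$. Away from $z=0$, the zeros of $\det A_N$ are zeros of $\det A$. This is where uniformity in $N$ starts: \emph{if $\alpha$ is regular, then no $\alpha^{p^k}$ is a pole of $A_N$ or $A_N^{-1}$, for any $N$.}

Let $R_N=\overline{\mathbb Q}[z][Y_N]\subset\mathcal M$ be the ring generated over $\overline{\mathbb Q}[z]$ by the coordinates of $Y_N$, let $R=\bigcup_NR_N$, and let $T_N=\operatorname{trdeg}_FF(Y_N)$. Then $R_N$ is a finitely generated domain over $\overline{\mathbb Q}$ of dimension $T_N+1$.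

\begin{proposition}\label{prop:height}
Let $\alpha$ be regular. Then all elements of $R$ are analytic at $\alpha$, and for every $N\ge0$ the kernel $\mathfrak p_{N,\alpha}$ of the evaluation $R_N\to\mathbb C$ at $\alpha$ has height one.
\end{proposition}

\begin{proof}
The $f_i$ are power series that converge near $0$. Choose $0<\rho_0\le1$ such that they all converge in $|z|<\rho_0$; then so do all coordinates of all $Y_N$. Choose $\ell\ge0$ with $|\alpha|^{p^\ell}<\rho_0$ and put $\beta=\alpha^{p^\ell}$. Iterating \eqref{eq:jets},
\[
Y_N(z)=A_N(z)A_N(z^p)\cdots A_N(z^{p^{\ell-1}})\,Y_N(z^{p^\ell}).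
\]
The matrices have no poles at $z=\alpha$, and $Y_N(z^{p^\ell})$ is analytic there, so $Y_N$ is analytic at $\alpha$. Moreover $Y_N(\alpha)$ is the image of $Y_N(\beta)$ under an invertible matrix over $\overline{\mathbb Q}$. By Lemma~\ref{lem:scalar} the coordinates of $Y_N$ and the entries of $A_N$ have coefficients in a common number field, and every $\beta^{p^k}$ is some $\alpha^{p^{k'}}$. So Nishioka's theorem applies at $\beta$ and gives
\[
\operatorname{trdeg}_{\overline{\mathbb Q}}\overline{\mathbb Q}(Y_N(\alpha))=\operatorname{trdeg}_{\overline{\mathbb Q}}\overline{\mathbb Q}(Y_N(\beta))=T_N .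
\]
Now $R_N/\mathfrak p_{N,\alpha}\cong\overline{\mathbb Q}[Y_N(\alpha)]$ has dimension $T_N$, so $\operatorname{ht}\mathfrak p_{N,\alpha}=(T_N+1)-T_N=1$.
\end{proof}

\section{All derivatives through one denominator}\label{sec:uniform}

We now build the analog of relation \eqref{eq:ex2} and its denominator $1-3z$. We construct an increasing sequence of rings $\mathcal A_M$ such that every $R_N$ lies in some $\mathcal A_M$. These rings have a transparent structure: up to finitely many algebraic elements and one inverse $1/h$, all independent of $M$, they are polynomial rings.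

\medskip\noindent\textbf{The independent family.} Extend $\{f_1,\dots,f_m\}$ to a maximal subset $x=\{x_1,\dots,x_d\}$ of $\{y_1,\dots,y_\nu\}$ that is differentially independent over $F$. Put $F\langle x\rangle=F(x_i^{(j)}:i\le d,\ j\ge0)$ and $x^{(\le M)}=\{x_i^{(j)}:i\le d,\ j\le M\}$.

\medskip\noindent\textbf{The remaining functions.} For $y_k\notin x$ the family $x\cup\{y_k\}$ is not differentially independent. Since $x$ is, the functions $y_k,y_k',\dots$ are algebraically dependent over $F\langle x\rangle$. Take $e_k\ge0$ least such that $y_k,\dots,y_k^{(e_k)}$ are dependent over $F\langle x\rangle$; then $y_k^{(e_k)}$ is algebraic over $F\langle x\rangle(y_k,\dots,y_k^{(e_k-1)})$. Put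
\[
H=\{y_k^{(j)}:\ y_k\notin x,\ 0\le j\le e_k\}.
\]
Choose $W\subset\{y_k^{(j)}:\ y_k\notin x,\ j<e_k\}$, a transcendence basis over $F\langle x\rangle$ of the field generated over $F\langle x\rangle$ by the latter set. Allowing the order $e_k$ in $H$ but not in $W$ ensures that $W\subset H$ and $\partial W\subset H$. Every $\eta\in H$ is algebraic over $F\langle x\rangle(W)$, and for each $M$ the finite set
\[
B_M=x^{(\le M)}\cup W
\]
is algebraically independent over $F$.

\medskip\noindent\textbf{The denominator.} The set $H$ is finite, and each algebraic relation involves finitely many functions. So there is $s\ge0$ such that every $\eta\in H$ is algebraic over $F(B_s)$. Clearing denominators in its minimal polynomial gives $G_\eta\in\overline{\mathbb Q}[z][B_s][X]$ with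
\[
G_\eta(\eta)=0,\qquad \sigma_\eta:=\frac{\partial G_\eta}{\partial X}(\eta)\ne0 ,
\]
because in characteristic zero a minimal polynomial has only simple roots. Let
\[
h=\prod_{\eta\in H}\sigma_\eta\in R\setminus\{0\}
\]
(with $h=1$ if $H=\emptyset$). For $M\ge s$ let
\[
\mathcal A_M=\overline{\mathbb Q}[z]\bigl[x^{(\le M)},H\bigr][1/h]\subset\mathcal M .
\]
It is a finitely generated domain over $\overline{\mathbb Q}$, contains $B_M$, and is algebraic over $\overline{\mathbb Q}(z)(B_M)$. Hence
\begin{equation}\label{eq:dimA}
\dim\mathcal A_M=|B_M|+1 .
\end{equation}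
Each $\sigma_\eta$ lies in $\mathcal A_s$ and divides $h$ there, so it is a unit of $\mathcal A_M$ for every $M\ge s$.

In the example of Section~\ref{subsec:ex2} we may take $x=\{f\}$, $H=\{y\}$, $W=\emptyset$, $s=0$ and $G_y=(1-3z)X-(f-3z)$, so that $h=1-3z$.

\begin{lemma}\label{lem:uniform}
We have $\partial\mathcal A_M\subset\mathcal A_{M+1}$ for all $M\ge s$, and $R_N\subset\mathcal A_{s+N}$ for all $N\ge0$.
\end{lemma}

\begin{proof}
For the first inclusion it suffices to differentiate the generators of $\mathcal A_M$. Clearly $\partial z=1$ and $\partial x_i^{(j)}=x_i^{(j+1)}\in\mathcal A_{M+1}$ for $j\le M$. Let $\eta\in H$. The coefficients of $G_\eta$ lie in $\overline{\mathbb Q}[z][x^{(\le s)},W]$, so differentiating $G_\eta(\eta)=0$ gives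
\[
\sigma_\eta\,\partial\eta\in\overline{\mathbb Q}[z]\bigl[x^{(\le s+1)},W,\partial W,\eta\bigr]\subset\mathcal A_{M+1},
\]
because $s\le M$ and $W,\partial W\subset H$. As $\sigma_\eta$ is a unit, $\partial\eta\in\mathcal A_{M+1}$. Finally $h$ is a polynomial over $\overline{\mathbb Q}$ in $z$, $x^{(\le s)}$ and $H$, so $\partial h\in\mathcal A_{M+1}$ by what was just shown, and $\partial(1/h)=-\partial h/h^2\in\mathcal A_{M+1}$.

For the second inclusion, each $y_k$ lies in $x\cup H\subset\mathcal A_s$, so $y_k^{(j)}\in\mathcal A_{s+j}$ by the first.
\end{proof}

\section{Proof of Theorem~\ref{thm:several}}\label{sec:proof}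

We first show that $h$ vanishes at only finitely many regular points. At the other regular points we compare two primes: the kernel of evaluation, which is what we want to know, and a component of the fiber $z=\alpha$ in $\mathcal A_M$, in which $B_M$ stays independent. Height one forces the two to agree on $R_N$.

\begin{lemma}\label{lem:Z}
The set $Z=\{\alpha\ \text{regular}:\ h(\alpha)=0\}$ is finite.
\end{lemma}

\begin{proof}
Fix $N_0$ with $h\in R_{N_0}$. If $\alpha\in Z$, then $\mathfrak p_{N_0,\alpha}$ contains $h\ne0$ and has height one by Proposition~\ref{prop:height}, so it is minimal over $hR_{N_0}$. There are finitely many such primes. Each of them contains $z-\alpha$ for at most one $\alpha$, since a prime containing $z-\alpha$ and $z-\alpha'$ with $\alpha\ne\alpha'$ would contain the unit $\alpha-\alpha'$. As $z-\alpha\in\mathfrak p_{N_0,\alpha}$, the set $Z$ is finite.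
\end{proof}

Now fix a regular $\alpha$ with $h(\alpha)\ne0$. All elements of $R$ are analytic at $\alpha$, so evaluation at $\alpha$ is a well-defined ring homomorphism $\mathcal A_M\to\mathbb C$ for each $M\ge s$. Let $\mathfrak q_M$ be its kernel. It contains $z-\alpha$, and
\begin{equation}\label{eq:contract}
\mathfrak q_M\cap R_N=\mathfrak p_{N,\alpha}\qquad\text{whenever }R_N\subset\mathcal A_M .
\end{equation}
We do not know yet that $\mathfrak q_M$ has height one. In general $\mathcal A_M$ contains derivatives of $x$ of higher order than the ring $R_{M-s}$ that Lemma~\ref{lem:uniform} places inside it; this is the gap in the count of Section~\ref{subsec:plan}. So instead of $\mathfrak q_M$ we take a prime whose height we do know. For each $M\ge s$ choose a prime $\mathfrak P_M\subset\mathfrak q_M$ of $\mathcal A_M$ minimal over $(z-\alpha)$; it corresponds to a component of the fiber $z=\alpha$.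

\begin{lemma}\label{lem:fiber}
For every $M\ge s$, the images of the elements of $B_M$ in $\mathcal A_M/\mathfrak P_M$ are algebraically independent over $\overline{\mathbb Q}$.
\end{lemma}

\begin{proof}
Denote images in $\mathcal A_M/\mathfrak P_M$ by bars. The element $z-\alpha$ is nonzero and, lying in $\mathfrak q_M$, not a unit. By Krull's theorem $\operatorname{ht}\mathfrak P_M=1$, so by \eqref{eq:dimA} the fraction field of $\mathcal A_M/\mathfrak P_M$ has transcendence degree $|B_M|$ over $\overline{\mathbb Q}$. This field is generated over $\overline{\mathbb Q}$ by $\overline B_M$ and the $\bar\eta$, $\eta\in H$, since $\bar z=\alpha$ and $\bar h$ is a polynomial in $\alpha$, $\overline B_M$ and the $\bar\eta$. Reducing the coefficients of $G_\eta$ gives $\overline G_\eta\in\overline{\mathbb Q}[\overline B_M][X]$ with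
\[
\overline G_\eta(\bar\eta)=0,\qquad \frac{\partial\overline G_\eta}{\partial X}(\bar\eta)=\bar\sigma_\eta\ne0 ,
\]
as $\sigma_\eta$ is a unit of $\mathcal A_M$. In particular $\overline G_\eta\ne0$, and $\bar\eta$ is algebraic over $\overline{\mathbb Q}(\overline B_M)$. So a field of transcendence degree $|B_M|$ is algebraic over the field generated by the images of the $|B_M|$ elements of $B_M$, and these images are algebraically independent.
\end{proof}

The inverse $1/h$ is essential here: if $\sigma_\eta$ were not a unit, the polynomial $\overline G_\eta$ could vanish identically. This happens to $(1-3z)X-(f-3z)$ in Section~\ref{subsec:ex2} at $z=1/3$, where $f$ takes the value $1$.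

\begin{proposition}\label{prop:indep}
For every $M\ge s$, the values at $\alpha$ of the elements of $B_M$ are algebraically independent over $\overline{\mathbb Q}$.
\end{proposition}

\begin{proof}
Suppose that $P\in\overline{\mathbb Q}[X_b:b\in B_M]$ is nonzero and that the function $P(B_M)$, obtained by substituting $b$ for $X_b$, vanishes at $\alpha$. Choose $N\ge M$ with $B_M\subset R_N$ (any $N\ge M$ that is at least all the $e_k$ will do), and put $M'=s+N$. Then $M'\ge M$, and $R_N\subset\mathcal A_{M'}$ by Lemma~\ref{lem:uniform}. By assumption $P(B_M)\in\mathfrak p_{N,\alpha}$.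

Consider the prime $\mathfrak P_{M'}\cap R_N$ of $R_N$. It contains $z-\alpha$, so it is nonzero. By \eqref{eq:contract} it is contained in $\mathfrak q_{M'}\cap R_N=\mathfrak p_{N,\alpha}$, which has height one by Proposition~\ref{prop:height}. Therefore
\[
\mathfrak P_{M'}\cap R_N=\mathfrak p_{N,\alpha},
\]
and $P(B_M)\in\mathfrak P_{M'}$. But $B_M\subset B_{M'}$, so this is a nontrivial relation between the images of the elements of $B_{M'}$ in $\mathcal A_{M'}/\mathfrak P_{M'}$, contradicting Lemma~\ref{lem:fiber}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:several}]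
The converse was proved in Section~\ref{sec:tools}. For the main part take $q$ from Section~\ref{sec:system} and $Z$ from Lemma~\ref{lem:Z}. Let $\alpha$ be algebraic with $0<|\alpha|<1$, $\alpha\notin Z$ and $q(\alpha^{p^k})\ne0$ for all $k\ge0$. Then $\alpha$ is regular and $h(\alpha)\ne0$. The $f_i$ are analytic at $\alpha$ by Proposition~\ref{prop:height}. As $f_i^{(j)}\in B_M$ for $M\ge j$, Proposition~\ref{prop:indep} with $M$ arbitrarily large shows that all the numbers $f_i^{(j)}(\alpha)$ $(i\le m,\ j\ge0)$ are algebraically independent over $\overline{\mathbb Q}$.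
\end{proof}

\begin{remark}
The order of choices matters: $s$, $H$ and $h$ are fixed before $\alpha$ and before the order of differentiation, and $N$ is chosen last. Nishioka's theorem is used at the single level $N_0$ to bound $Z$, and then at every level $N$, always under the same condition on $\alpha$.
\end{remark}

\section{Proof of Theorem~\ref{thm:one}: counting exceptional points}\label{sec:count}

By Corollary~\ref{cor:hyper}, Theorem~\ref{thm:several} applies with $m=1$ and $f_1=f$. This is the main assertion of Theorem~\ref{thm:one}. Consequently, with $q$ and $Z$ depending only on $f$, every $\alpha\in\bigcup_{r\ge1}E_r(f,\mathcal K)$ satisfies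
\begin{equation}\label{eq:exc}
\alpha\in\{0\}\cup Z\cup\{\alpha\ne0:\ q(\alpha^{p^k})=0\text{ for some }k\ge0\}.
\end{equation}

\begin{proof}[Proof of (a)]
Let $\mathcal K\subset\{|z|\le\rho\}$ with $0<\rho<1$. Suppose $0<|\alpha|\le\rho$ and $\alpha^{p^k}=\zeta$ with $q(\zeta)=0$. Then $0<|\zeta|<1$ and
\begin{equation}\label{eq:pk}
p^k\log(1/\rho)\le p^k\log(1/|\alpha|)=\log(1/|\zeta|).
\end{equation}
So for each of the finitely many roots $\zeta$ of $q$ with $0<|\zeta|<1$, only finitely many $k$ occur, and each gives at most $p^k$ values of $\alpha$. With \eqref{eq:exc} and the finiteness of $Z$, the set $\bigcup_{r\ge1}E_r(f,\mathcal K)$ is finite. As the sets $E_r(f,\mathcal K)$ increase with $r$, they are eventually constant.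
\end{proof}

\begin{proof}[Proof of (b)]
For a root $\zeta$ of $q$ with $0<|\zeta|<1$ put $X_\zeta=\log(1/|\zeta|)/\log(1/\rho)$. By \eqref{eq:pk}, the number of $\alpha$ with $0<|\alpha|\le\rho$ and $\alpha^{p^k}=\zeta$ for some $k\ge0$ is at most
\[
\sum_{k\ge0:\ p^k\le X_\zeta}p^k\le\frac p{p-1}X_\zeta ,
\]
since the sum is empty if $X_\zeta<1$, and otherwise is less than $\frac p{p-1}$ times its largest term. Hence, by \eqref{eq:exc},
\[
\#\bigcup_{r\ge1}E_r(f,\{|z|\le\rho\})\le1+\#Z+\frac p{p-1}\sum_\zeta\frac{\log(1/|\zeta|)}{\log(1/\rho)}=O\Bigl(\frac1{1-\rho}\Bigr),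
\]
where $\zeta$ runs over the roots of $q$ with $0<|\zeta|<1$, and $\log(1/\rho)\ge1-\rho$ was used.

Conversely, consider $u$ from \eqref{eq:u}. All $\alpha$ with $\alpha^{2^k}=1/3$, $k\ge 0$, are exceptional already for $r=1$, since $u(\alpha)=0$. For $1/3\le\rho<1$ let $k\ge0$ be the largest integer with $2^k\le\log3/\log(1/\rho)$. The $2^k$ solutions of $\alpha^{2^k}=1/3$ have absolute value $3^{-1/2^k}\le\rho$, and
\[
2^k>\frac{\log3}{2\log(1/\rho)}\ge\frac{\rho\log3}{2(1-\rho)},
\]
because $2^{k+1}>\log3/\log(1/\rho)$ and $\log(1/\rho)=\int_\rho^1dt/t\le(1-\rho)/\rho$. So the order $1/(1-\rho)$ is attained.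
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADH} B. Adamczewski, T. Dreyfus, C. Hardouin, \emph{Hypertranscendence and linear difference equations}, arXiv:1910.01874 (2019).

\bibitem{ADHJ} B. Adamczewski, T. Dreyfus, C. Hardouin, J. Amer. Math. Soc. \textbf{34} (2021).

\bibitem{Nishioka90} Ku. Nishioka, \emph{New approach in Mahler's method}, J. reine angew. Math. \textbf{407} (1990).

\bibitem{Nishioka96} Ku. Nishioka, \emph{Mahler Functions and Transcendence}, LNM 1631.

\end{thebibliography}

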